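\title{Isotropic subquotients in the exotic nilpotent cone: irreducibility and dimension}

\begin{abstract}
Let $(v,x)$ be a point of the exotic nilpotent cone of $\mathbb{C}^{2n}$, with orbit indexed by the bipartition $(\mu,\nu)$. An isotropic subspace $F$ of $\ker x\cap(\mathbb{C}[x]v)^\perp$ gives a point of the exotic nilpotent cone of $F^\perp/F$. We prove that the variety of those $F$ for which this point has a prescribed type $(\mu',\nu')$ is irreducible whenever it is nonempty, and we compute its dimension: it is an expected dimension minus an explicit defect, and the defect vanishes exactly when $\mu'$ and $\nu'$ are obtained from $\mu$ and $\nu$ by removing vertical strips. This proves a statement posed by Rosso and Saunders. The proof describes the type of $F^\perp/F$ by the position of $F$ relative to two filtrations carrying alternating forms, and then dominates the variety by a tower of isotropic Grassmannian bundles.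
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The exotic nilpotent cone}
Let $n\ge1$ and let $V=\mathbb{C}^{2n}$ carry a nondegenerate symplectic form $\langle\cdot,\cdot\rangle$; write $U^\perp$ for the orthogonal of a subspace $U$. An endomorphism $x$ of $V$ is \emph{self-adjoint} if $\langle xu,w\rangle=\langle u,xw\rangle$ for all $u,w\in V$. The \emph{exotic nilpotent cone} $\mathfrak{N}$ is the set of pairs $(v,x)$ with $v\in V$ and $x$ self-adjoint and nilpotent. The group $Sp(V)$ acts on $\mathfrak{N}$ by $g(v,x)=(gv,gxg^{-1})$.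

Partitions are weakly decreasing sequences of nonnegative integers with finitely many nonzero terms, and $\mathcal{Q}_n$ is the set of \emph{bipartitions} of $n$, that is, pairs $(\mu,\nu)$ of partitions with $|\mu|+|\nu|=n$. Let $(\mu,\nu)\in\mathcal{Q}_n$ and let $\lambda=\mu+\nu$ be the componentwise sum. An \emph{adapted basis of type $(\mu,\nu)$} for $(v,x)$ is a basis $\{v_{ij},v^*_{ij}\}$ of $V$, indexed by the rows $i$ with $\lambda_i>0$ and by $1\le j\le\lambda_i$, such that
\begin{gather*}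
\langle v_{ij},v^*_{i'j'}\rangle=\delta_{ii'}\delta_{jj'},\qquad \langle v_{ij},v_{i'j'}\rangle=\langle v^*_{ij},v^*_{i'j'}\rangle=0,\\
xv_{ij}=v_{i,j-1},\qquad xv^*_{ij}=v^*_{i,j+1},\qquad v=\sum_i v_{i,\mu_i},
\end{gather*}
where $v_{i0}=0$ and $v^*_{i,\lambda_i+1}=0$. We take as given the classification of orbits: the $Sp(V)$-orbits in $\mathfrak{N}$ are in bijection with $\mathcal{Q}_n$, and the orbit $\mathbb{O}_{(\mu,\nu)}$ consists of the pairs that have an adapted basis of type $(\mu,\nu)$. For $(v,x)\in\mathbb{O}_{(\mu,\nu)}$ we write $\mathrm{eJ}(v,x)=(\mu,\nu)$ and call this the \emph{exotic Jordan type}, or simply the type. The same holds in any symplectic space. Row $i$ contributes two dual Jordan blocks of size $\lambda_i$, and the component $v_{i,\mu_i}$ of $v$ is killed by $x^{\mu_i}$ and lies in the image of $x^{\nu_i}$. So $\mu$ measures how long $v$ survives under $x$, and $\nu$ measures how deep it lies in the images of the powers of $x$.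

\subsection{Subquotients and the problem}
Let $F\subseteq\ker x\cap(\mathbb{C}[x]v)^\perp$ be isotropic. Then $xF=0$, and $xV\subseteq F^\perp$ because $\langle xu,f\rangle=\langle u,xf\rangle=0$ for $f\in F$. So $F$ and $F^\perp$ are $x$-stable, $v\in F^\perp$, and $(v+F,\,x|_{F^\perp/F})$ lies in the exotic nilpotent cone of the symplectic space $F^\perp/F$. Its type is a bipartition of $n-\dim F$.

For a subspace $Y\subseteq V$ let $\mathrm{Gr}^\perp_k(Y)$ be the variety of $k$-dimensional isotropic subspaces of $V$ contained in $Y$. Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$ with positive parts, $\alpha'=(\alpha_2,\dots,\alpha_m)$ and $k=\alpha_1$. Fix $(\mu,\nu)\in\mathcal{Q}_n$, a point $(v,x)\in\mathbb{O}_{(\mu,\nu)}$ and $(\mu',\nu')\in\mathcal{Q}_{n-k}$, and put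
\[
\mathcal{B}=\mathcal{B}_{((\mu',\nu'),\alpha')}^{((\mu,\nu),\alpha)}=\bigl\{F\in\mathrm{Gr}^\perp_{k}\bigl(\ker x\cap(\mathbb{C}[x]v)^\perp\bigr):\ \mathrm{eJ}(v+F,x|_{F^\perp/F})=(\mu',\nu')\bigr\}.
\]
Up to isomorphism $\mathcal{B}$ depends only on the orbit of $(v,x)$. For a partition $\lambda$ let $N(\lambda)=\sum_i(i-1)\lambda_i$. For a bipartition $(\mu,\nu)$ and a composition $\beta=(\beta_1,\beta_2,\dots)$ of $|\mu|+|\nu|$ put
\[
d_{(\mu,\nu)}=2N(\mu+\nu)+|\nu|,\qquad d^\beta_{(\mu,\nu)}=d_{(\mu,\nu)}-\sum_i\binom{\beta_i}{2}.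
\]
The \emph{expected dimension} of $\mathcal{B}$ is
\begin{equation}\label{eq:d}
d=d^\alpha_{(\mu,\nu)}-d^{\alpha'}_{(\mu',\nu')}=d_{(\mu,\nu)}-d_{(\mu',\nu')}-\binom k2 .
\end{equation}
The problem, posed in \cite{RS}, is to prove or disprove that for every nonempty $\mathcal{B}$:
\begin{enumerate}
\item[(1)] $\mathcal{B}$ is irreducible;
\item[(2)] $\dim\mathcal{B}\le d$;
\item[(3)] $\dim\mathcal{B}=d$ if and only if $(\mu',\nu')$ is obtained from $(\mu,\nu)$ by removing $k$ boxes that form a vertical strip in each diagram, that is, no two removed boxes lie in the same row of the same diagram.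
\end{enumerate}

The shape of \eqref{eq:d} comes from iterating the construction. Consider flags $0=F_0\subset F_1\subset\dots\subset F_m$ of isotropic subspaces with $\dim F_i/F_{i-1}=\alpha_i$, $xF_i\subseteq F_{i-1}$ and $v\in F_m$. The Lagrangian $F_m=F_m^\perp$ is $x$-stable and contains $v$, so $F_1\subseteq\ker x\cap(\mathbb{C}[x]v)^\perp$; and for fixed $F_1$ these flags correspond to flags of the same kind, for $\alpha'$, in $F_1^\perp/F_1$. Sorting flags by the types of the successive subquotients cuts this flag variety into finitely many pieces, each built step by step from varieties $\mathcal{B}$, and along each chain of types the expected dimensions add up to $d^\alpha_{(\mu,\nu)}$. Assertions (2) and (3) are the one-step form of a common bound for all the pieces, together with a rule that says which steps are sharp.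

\subsection{The result}
Write $y^+=\max(y,0)$, and define the \emph{defect}
\[
\mathrm{Def}=\sum_{i\ge1}\Bigl[(\mu_i-\mu'_i-1)^++(\mu'_i-\mu_i)^++(\nu_i-\nu'_i-1)^++(\nu'_i-\nu_i)^+\Bigr].
\]
It charges a row one unit for each box gained and one unit for each box lost after the first.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] If $\mathcal{B}\ne\emptyset$, then $\mathcal{B}$ is irreducible and
$\dim\mathcal{B}=d^\alpha_{(\mu,\nu)}-d^{\alpha'}_{(\mu',\nu')}-\mathrm{Def}$.
\item[(b)] If $(\mu',\nu')\in\mathcal{Q}_{n-k}$ is obtained from $(\mu,\nu)$ by removing vertical strips, then $\mathcal{B}\ne\emptyset$.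
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
Assertions \textup{(1)}, \textup{(2)} and \textup{(3)} hold for every nonempty $\mathcal{B}$.
\end{corollary}

\begin{proof}
We have $\mathrm{Def}\ge0$, with equality if and only if $\mu_i-\mu'_i\in\{0,1\}$ and $\nu_i-\nu'_i\in\{0,1\}$ for all $i$. This is the vertical strip condition.
\end{proof}

Part (b) needs only the definitions, and it shows why vertical strips are the natural guess: they are what one gets from subspaces spanned by vectors of an adapted basis, one vector for each box removed.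

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $F$ be spanned by the $v_{i1}$ with $\mu'_i=\mu_i-1$ and the $v^*_{i,\lambda_i}$ with $\nu'_i=\nu_i-1$. Then $\dim F=k$ and $F\subseteq\ker x$. The vector $x^pv$ is the sum of the $v_{i,\mu_i-p}$ with $\mu_i>p$, so it is orthogonal to all $v_{i1}$, and $\langle x^pv,v^*_{i,\lambda_i}\rangle\ne0$ only if $p=0$ and $\nu_i=0$. Since $\nu_i\ge1$ for the $v^*_{i,\lambda_i}$ in $F$, we get $F\subseteq(\mathbb{C}[x]v)^\perp$. If both vectors of row $i$ occur, then $\lambda_i\ge2$ and they are orthogonal; so $F$ is isotropic. The basis vectors that are neither in $F$ nor dual to a vector of $F$ give a basis of $F^\perp/F$. If $v_{i1}\in F$, row $i$ loses $v_{i1}$ and $v^*_{i1}$; after shifting the index $j$ down by one, the component of $v$ sits in position $\mu_i-1$. If $v^*_{i,\lambda_i}\in F$, row $i$ loses $v_{i,\lambda_i}$ and $v^*_{i,\lambda_i}$, and the position of the component of $v$ does not change. So the basis is adapted of type $(\mu',\nu')$.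
\end{proof}

\subsection{First examples}
The isotropic Grassmannian of $j$-planes in $\mathbb{C}^{2m}$ has dimension $j(2m-j)-\binom j2$; this and its analogue for degenerate forms are recalled in Section~\ref{sec:forms}.

\begin{example}\label{ex:xzero}
Let $x=0$, so $\lambda=(1^n)$. If $v=0$, the type is $(\emptyset,(1^n))$, $d_{(\emptyset,(1^n))}=n^2$, every subquotient has type $(\emptyset,(1^{n-k}))$, and $\mathcal{B}=\mathrm{Gr}^\perp_k(V)$ has dimension $k(2n-k)-\binom k2=n^2-(n-k)^2-\binom k2=d$.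

If $v\ne0$, the type is $((1^n),\emptyset)$ and $d_{((1^n),\emptyset)}=n^2-n$. For $k<n$, the $F\subseteq v^\perp$ with $v\notin F$ give type $((1^{n-k}),\emptyset)$; they form a nonempty open subset of $\mathrm{Gr}^\perp_k(v^\perp)$, of dimension $k(2n-1-k)-\binom k2=d$ by Lemma~\ref{lem:IG}. The $F$ with $v\in F$ give type $(\emptyset,(1^{n-k}))$ and correspond to isotropic $(k-1)$-planes in $v^\perp/\mathbb{C}v$, so
\[
\dim\mathcal{B}=(k-1)(2n-1-k)-\binom{k-1}2=\Bigl[n^2-n-(n-k)^2-\binom k2\Bigr]-(n-k).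
\]
Here $n-k$ rows of $\nu$ gain a box, and $\mathrm{Def}=n-k$.
\end{example}

\begin{example}\label{ex:two}
Let $(\mu,\nu)=(\emptyset,(2))$ and $k=n=2$. The only choice is $F=\ker x=\langle v_{11},v^*_{12}\rangle$, so $\mathcal{B}$ is a point, while $d=2-0-1=1$. One row of $\nu$ loses two boxes, and $\mathrm{Def}=1$.
\end{example}

\subsection{Plan of the proof of Theorem~\ref{thm:main}(a)}
The type of a pair is determined by two ordinary Jordan types, that of $x$ on $V$ and that of $x$ on $W^\perp/W$, where $W=\mathbb{C}[x]v$. Each of them changes under $F\mapsto F^\perp/F$ according to the position of $F$ relative to a filtration whose steps carry alternating forms (Sections~\ref{sec:jordan} and~\ref{sec:vector}). Section~\ref{sec:example} shows the method when $v=0$ and the two filtrations coincide. In general they differ at each level by at most one dimension (Section~\ref{sec:chain}), and one can choose one space $X_c$ at each level $c$ so that $X_{c+1}$ lies in the radical of the form on $X_c$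 (Section~\ref{sec:X}). Flags of isotropic subspaces of the $X_c$ then form an irreducible tower of bundles, an open part of which maps onto $\mathcal{B}$ (Section~\ref{sec:irr}). Counting dimensions gives $\dim\mathcal{B}=d-\mathrm{def}$ with $\mathrm{def}$ a sum over levels (Section~\ref{sec:dim}), and a lattice count identifies $\mathrm{def}$ with $\mathrm{Def}$ (Section~\ref{sec:def}).

\section{Alternating forms and isotropic Grassmannians}\label{sec:forms}

Varieties are reduced and need not be irreducible. We use four standard facts. A nonempty open subset of an irreducible variety is dense, irreducible and of the same dimension, and the image of an irreducible variety under a morphism is irreducible. If $Y\to Z$ is a surjective morphism of irreducible varieties all of whose fibers have dimension $f$, then $\dim Y=\dim Z+f$. For a fixed subspace $Y$, the function $J\mapsto\dim(J\cap Y)$ on a Grassmannian is upper semicontinuous: the locus where it is at least a given value is closed. If $Y$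 is projective, the projection $Y\times Z\to Z$ is a closed map.

Let $G$ be a finite-dimensional space with an alternating form $\beta$, possibly degenerate, with radical $\operatorname{rad}G=\{u:\beta(u,G)=0\}$ and rank $\operatorname{rk}\beta=\dim G/\operatorname{rad}G$. Put
\[
\mathrm{iso}_\beta(G)=\dim G-\tfrac12\operatorname{rk}\beta .
\]

\begin{lemma}\label{lem:iso}
\begin{enumerate}
\item[(a)] Every maximal isotropic subspace of $G$ contains $\operatorname{rad}G$ and has dimension $\mathrm{iso}(G)$. These subspaces form a variety isomorphic to the Lagrangian Grassmannian of $\mathbb{C}^{2\sigma}$, where $\sigma=\dim G-\mathrm{iso}(G)$.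
\item[(b)] If $G^0\subseteq G$ has codimension at most $1$, then $\mathrm{iso}(G)-\mathrm{iso}(G^0)\in\{0,1\}$.
\item[(c)] If $G=G^0\oplus\mathbb{C}u$ with $u\in\operatorname{rad}G$, then $\mathrm{iso}(G)-\mathrm{iso}(G^0)=1$.
\item[(d)] If $u\in G$ and $G^0=\{g\in G:\beta(u,g)=0\}$, then $\mathrm{iso}(G)=\mathrm{iso}(G^0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $J$ is isotropic, so is $J+\operatorname{rad}G$. Hence maximal isotropic subspaces are the preimages of the maximal isotropic, that is Lagrangian, subspaces of the symplectic space $G/\operatorname{rad}G$, which has dimension $2\sigma$.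
(b) An isotropic subspace of $G^0$ is isotropic in $G$, and if $J$ is maximal isotropic in $G$ then $\dim(J\cap G^0)\ge\dim J-1$.
(c) The ranks agree and the dimensions differ by one.
(d) A maximal isotropic subspace of $G$ that contains $u$ lies in $G^0$.
\end{proof}

Let $IG(p,G)$ be the projective variety of isotropic $p$-dimensional subspaces of $G$. For $G=\mathbb{C}^{2m}$ symplectic and $j\le m$, the connected group $Sp_{2m}$ acts transitively on $IG(j,G)$ by Witt's theorem (an isometry between subspaces of a symplectic space extends to an isometry of the whole space). Choosing an ordered basis vector by vector, each orthogonal to the previous ones, gives $\dim IG(j,\mathbb{C}^{2m})=2mj-\binom j2-j^2=j(2m-j)-\binom j2$. For $j=m$ this is $\binom{m+1}2$.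

\begin{lemma}\label{lem:IG}
Let $E$ carry an alternating form of rank $2m$ with radical $\mathrm{Rad}$ of dimension $r$, let $0\le p\le m+r$ and $q=(p-m)^+$.
\begin{enumerate}
\item[(a)] $IG(p,E)$ is irreducible of dimension $p(\dim E-p)-\binom p2+\binom q2$.
\item[(b)] If $Y\subseteq\mathrm{Rad}$ has codimension $g\in\{0,1\}$, then the minimum of $\dim(J\cap Y)$ over $J\in IG(p,E)$ is $(q-g)^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $IG_j$ be the locally closed set of $J$ whose image $\bar J$ in $E/\mathrm{Rad}$ has dimension $j$. It is nonempty if and only if $\max(0,p-r)\le j\le j_0:=\min(p,m)$.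

(a) The isometry group of $E$ is $(Sp_{2m}\times GL_r)\ltimes\operatorname{Hom}(\mathbb{C}^{2m},\mathbb{C}^r)$, which is connected. It acts transitively on $IG_j$. Indeed, given $J,J'\in IG_j$, write $J=J_1\oplus(J\cap\mathrm{Rad})$ and $J'=J'_1\oplus(J'\cap\mathrm{Rad})$, and choose complements $S\supseteq J_1$ and $S'\supseteq J'_1$ of $\mathrm{Rad}$. Witt's theorem gives an isometry $S\to S'$ taking $J_1$ to $J'_1$, and we add an automorphism of $\mathrm{Rad}$ taking $J\cap\mathrm{Rad}$ to $J'\cap\mathrm{Rad}$. So $IG_j$ is irreducible. The map $J\mapsto(\bar J,J\cap\mathrm{Rad})$ from $IG_j$ to $IG(j,E/\mathrm{Rad})\times\mathrm{Gr}_{p-j}(\mathrm{Rad})$ is onto, and the fiber over $(\bar J,R)$ is the set of lifts of $\bar J$ to $E/R$, an affine space over $\operatorname{Hom}(\bar J,\mathrm{Rad}/R)$. Hence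
\[
\dim IG_j=j(2m-j)-\tbinom j2+(p-j)(r-p+j)+j(r-p+j)=j(2m-j)-\tbinom j2+p(r-p+j).
\]
Let $j<j_0$ and $J\in IG_j$. Write $J=J_0\oplus\mathbb{C}z$ with $z\in\mathrm{Rad}$ (possible as $j<p$), and take $u\in E$ with image in $\bar J^\perp\setminus\bar J$ (possible as $j<m$). Then $J_0\oplus\mathbb{C}(z+\zeta u)$ is isotropic, lies in $IG_{j+1}$ for $\zeta\ne0$ and equals $J$ for $\zeta=0$. So $IG_{j_0}$ is dense, and $IG(p,E)$ is irreducible. For $p\le m$ put $j=p$ in the formula. For $p>m$ put $j=m$ and use $\binom p2=\binom{p-m}2+\binom m2+m(p-m)$: both $\dim IG_m$ and the stated value equal $m^2-\binom m2+p(r-p+m)$.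

(b) Every $J$ has $\dim(J\cap\mathrm{Rad})\ge q$, hence $\dim(J\cap Y)\ge(q-g)^+$. On $IG_{j_0}$ the space $J\cap\mathrm{Rad}$ is an arbitrary $q$-dimensional subspace of $\mathrm{Rad}$; if $g=1$ and $q\ge1$, choose it not contained in $Y$.
\end{proof}

\section{The Jordan type of a subquotient}\label{sec:jordan}

In this section the vector plays no role. Let $x$ be a self-adjoint nilpotent endomorphism of a symplectic space $V$. An adapted basis for $(0,x)$ shows that each part of a partition $\lambda$ occurs twice as a Jordan block size; we call $\lambda$ the \emph{half type} of $x$. With $l_c=\#\{i:\lambda_i\ge c\}$ we have $\operatorname{rk}x^{c-1}=2\sum_{a\ge c}l_a$ for $c\ge1$. We call the integers $c\ge1$ \emph{levels}.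

Passing to $F^\perp/F$ removes $F$ and also its dual, so the new ranks depend on how vectors of $F$ pair with \emph{preimages} of vectors of $F$. This pairing is the form $\beta_c$ on $x^{c-1}V$ given by
\[
\beta_c(x^{c-1}u,x^{c-1}w)=\langle u,x^{c-1}w\rangle=\langle x^{c-1}u,w\rangle .
\]
The two expressions show that it is well defined. It is alternating since $\langle u,x^{c-1}u\rangle=\langle x^{c-1}u,u\rangle=-\langle u,x^{c-1}u\rangle$, and $\beta_1=\langle\cdot,\cdot\rangle$. In an adapted basis $x^{c-1}V$ is spanned by basis vectors, so $\ker x\cap x^{c-1}V$ is spanned by the $v_{i1}$ and $v^*_{i,\lambda_i}$ with $\lambda_i\ge c$. From $v_{i1}=x^{c-1}v_{ic}$ and $v^*_{i,\lambda_i}=x^{c-1}v^*_{i,\lambda_i-c+1}$ we get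
\begin{equation}\label{eq:beta}
\beta_c(v_{i1},v^*_{i',\lambda_{i'}})=\delta_{ii'}\delta_{c,\lambda_i},\qquad \beta_c(v_{i1},v_{i'1})=\beta_c(v^*_{i,\lambda_i},v^*_{i',\lambda_{i'}})=0 .
\end{equation}
Thus $\beta_c$ on $\ker x\cap x^{c-1}V$ has radical $\ker x\cap x^cV$ and rank $2(l_c-l_{c+1})$: it sees exactly the blocks of size $c$.

\begin{lemma}\label{lem:rank}
Let $F\subseteq\ker x$ be isotropic, $G_c=F\cap x^{c-1}V$, let $\lambda'$ be the half type of $x$ on $F^\perp/F$, and $l'_c=\#\{i:\lambda'_i\ge c\}$.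
\begin{enumerate}
\item[(a)] $\mathrm{iso}_{\beta_c}(G_c)=\sum_{a\ge c}(l_a-l'_a)$ for all $c\ge1$.
\item[(b)] $\lambda_i-2\le\lambda'_i\le\lambda_i$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $y=x^{c-1}$. The rank of $y$ on $F^\perp/F$ is $\dim yF^\perp-\dim(F\cap yF^\perp)$. By self-adjointness $(yF^\perp)^\perp=y^{-1}(F)$, which has dimension $\dim\ker y+\dim G_c$; so $\dim yF^\perp=\operatorname{rk}y-\dim G_c$. Next, $F\cap yF^\perp=\{z\in F:z\perp y^{-1}(F)\}$. Such a $z$ is orthogonal to $\ker y$, hence lies in $(\ker y)^\perp=yV$ and so in $G_c$. For $z\in G_c$ and $w\in y^{-1}(F)$ we have $\langle z,w\rangle=\beta_c(z,yw)$, and $yw$ runs over $G_c$. So $F\cap yF^\perp$ is the radical of $\beta_c|_{G_c}$, and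
\[
\operatorname{rk}(y|_{F^\perp/F})=\operatorname{rk}y-\dim G_c-\bigl(\dim G_c-\operatorname{rk}\beta_c|_{G_c}\bigr)=\operatorname{rk}y-2\,\mathrm{iso}_{\beta_c}(G_c).
\]

(b) Write $I_c=\mathrm{iso}_{\beta_c}(G_c)$, so $I_c-I_{c+1}=l_c-l'_c$. The space $G_{c+1}$ is $\beta_c$-isotropic in $G_c$, so $I_{c+1}\le\dim G_{c+1}\le I_c$. Hence $l'_c\le l_c$ for all $c$, which means $\lambda'_i\le\lambda_i$. A $\beta_c$-isotropic subspace of $G_c$ has an isotropic image in the symplectic space $(\ker x\cap x^{c-1}V)/(\ker x\cap x^cV)$, with kernel inside $G_{c+1}$; so $I_c\le\dim G_{c+1}+l_c-l_{c+1}$. Also $I_{c+1}\ge\dim G_{c+1}-(l_{c+1}-l_{c+2})$ by the rank of $\beta_{c+1}$. Subtracting gives $l_c-l'_c\le l_c-l_{c+2}$, that is $l'_c\ge l_{c+2}$: if $\lambda_i\ge c+2$ then $\lambda'_i\ge c$.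
\end{proof}

\section{The method in a small case}\label{sec:example}

Let $v=0$, $\nu=\lambda=(2,2,1^j)$ with $j\in\{0,1\}$, $k=2$ and $(\mu',\nu')=(\emptyset,(2,1^j))$. Then $\ker x=H_2\oplus H_1$, where $H_a$ is spanned by the $v_{i1},v^*_{i,\lambda_i}$ with $\lambda_i=a$. The space $H_2=xV$ has dimension $4$; it is the radical of $\beta_1$ on $\ker x$, and $\beta_2$ is symplectic on it. The space $H_1$ has dimension $2j$. By Lemma~\ref{lem:rank}(a), an isotropic plane $F\subseteq\ker x$ lies in $\mathcal{B}$ if and only if $\mathrm{iso}_{\beta_2}(F\cap H_2)=l_2-l'_2=1$.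

This condition fixes neither the dimension of $F\cap H_2$ nor the rank of $\beta_2$ on it, only a combination of the two: $F\cap H_2$ is a line or a nondegenerate plane. For $j=1$ both occur. Rather than compare these strata, we remember a maximal isotropic subspace of $F\cap H_2$, whose dimension is the same on both. Let $\mathcal{F}$ be the variety of flags $J_1\supset J_2$ with $J_2$ a line in $H_2$ and $J_1$ an isotropic plane in $\ker x$. Since $J_2$ lies in the radical of $\beta_1$, every plane through $J_2$ is isotropic, and $\mathcal{F}$ is a $\mathbb{P}^{2+2j}$-bundle over $\mathbb{P}^3$: it is irreducible of dimension $5+2j$. Every flag has $\mathrm{iso}_{\beta_2}(J_1\cap H_2)\ge1$, and equality is an open condition (it fails only if $J_1$ is a Lagrangian of $H_2$). So an open subset of $\mathcal{F}$ maps onto $\mathcal{B}$, and $\mathcal{B}$ is irreducible.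

The expected dimension is $d=8-2-1=5$ for $j=0$ and $d=13-5-1=7$ for $j=1$; in both cases $d=\dim\mathcal{F}$. For $j=1$ the general $J_1$ meets $H_2$ only in $J_2$, the general fiber of $J\mapsto J_1$ is a point, and $\dim\mathcal{B}=7=d$; here $(2,2,1)/(2,1)$ is a vertical strip. For $j=0$ there is no room outside $H_2$, every fiber is $\mathbb{P}(J_1)=\mathbb{P}^1$, and $\dim\mathcal{B}=4=d-1$; here the second row loses two boxes.

The general proof follows these steps. What is new for $v\ne0$ is that there are two conditions at each level, on two different spaces.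

\section{The vector $v$ and the second Jordan type}\label{sec:vector}

From now on $(v,x)$ has type $(\mu,\nu)$, $\lambda=\mu+\nu$, and $\rho_i=\nu_i+\mu_{i+1}$. Then
\begin{equation}\label{eq:interlace}
\lambda_1\ge\rho_1\ge\lambda_2\ge\rho_2\ge\cdots,\qquad \mu_i=\sum_{p\ge i}(\lambda_p-\rho_p),
\end{equation}
so $(\lambda,\rho)$ determines $(\mu,\nu)$. Let $l_c=\#\{i:\lambda_i\ge c\}$ and $r_c=\#\{i:\rho_i\ge c\}$, and define $\lambda',\rho',l'_c,r'_c$ in the same way from $(\mu',\nu')$.

Let $W=\mathbb{C}[x]v$. It is isotropic, since $\langle x^pv,x^qv\rangle=\langle v,x^{p+q}v\rangle=0$, and $\dim W=\mu_1$, since $\mu_1$ is the least $p$ with $x^pv=0$. Let $\bar V=W^\perp/W$, let $\pi:W^\perp\to\bar V$ be the projection and $\bar x$ the induced self-adjoint nilpotent map. We show that $\bar x$ has half type $\rho$. This turns the type into two ordinary Jordan types, to which Lemma~\ref{lem:rank} applies.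

\subsection{A normal form for $v$}
The expression $v=\sum_iv_{i,\mu_i}$ is redundant: a component that dies sooner and lies deeper than another one can be absorbed into it. Write $(\mu_j,\nu_j)\succeq(\mu_i,\nu_i)$ if $\mu_j\ge\mu_i$ and $\nu_j\le\nu_i$; this is a partial order on pairs. Let $I=\{i_1<\dots<i_t\}$ contain one row for each maximal pair among the $(\mu_i,\nu_i)$ with $\mu_i>0$, and put $a_j=\mu_{i_j}$, $b_j=\nu_{i_j}$. Both sequences decrease weakly, and distinct maximal pairs are incomparable, so $a_1>\dots>a_t>0$ and $b_1>\dots>b_t\ge0$. Also $a_1=\mu_1$ if $t\ge1$, and $t=0$ if and only if $v=0$. Every row $i\notin I$ with $\mu_i>0$ is \emph{dominated} by some $j\in I$, meaning $(\mu_j,\nu_j)\succeq(\mu_i,\nu_i)$.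

\begin{lemma}\label{lem:normal}
There is $g\in Sp(V)$ commuting with $x$ such that $gv=\sum_{j=1}^tv_{i_j,a_j}$.
\end{lemma}

\begin{proof}
Let $i\notin I$ with $\mu_i>0$ be dominated by $j\in I$. Then $\mu_i+\nu_j\le\lambda_i$ and $\mu_i+\nu_j\le\lambda_j$. The first inequality says that $v_{i,\mu_i+\nu_j}$ exists, the second that it is killed by $x^{\lambda_j}$. So there is a $\mathbb{C}[x]$-linear endomorphism $\phi$ of $\operatorname{span}\{v_{pq}\}$ with $v_{j,\lambda_j}\mapsto v_{i,\mu_i+\nu_j}$ that vanishes on all rows other than $j$. It satisfies $\phi^2=0$ and $\phi(v_{j,\mu_j})=v_{i,\mu_i}$. The map that is $1-\phi$ on $\operatorname{span}\{v_{pq}\}$ and its inverse transpose on the dual space $\operatorname{span}\{v^*_{pq}\}$ lies in $Sp(V)$, and it commutes with $x$ because $x$ on the dual space is the transpose of $x$. It removes the summand $v_{i,\mu_i}$ from any sum of components that contains $v_{j,\mu_j}$. Compose these maps over all such $i$.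
\end{proof}

We may therefore assume $v=\sum_jv_{i_j,a_j}$. Put $a_{t+1}=0$ and
\[
A_j=a_j+b_j=\lambda_{i_j},\qquad R_j=b_j+a_{j+1}\qquad(1\le j\le t),\qquad R_0=\infty,
\]
so that $R_0>A_1>R_1>A_2>\dots>A_t>R_t=b_t\ge0$.

\subsection{An adapted basis of $\bar V$}
Let $V_i=\operatorname{span}\{v_{ij},v^*_{ij}\}_j$, let $U\supseteq W$ be the span of the $v_{ij}$ with $i\in I$, let $U^*$ be the span of the $v^*_{ij}$ with $i\in I$, and let $W^0\subseteq U^*$ be the annihilator of $W$. Then
\[
\bar V=\bigoplus_{i\notin I}V_i\ \oplus\ U/W\ \oplus\ W^0,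
\]
where the $V_i$ split off orthogonally, $U/W$ and $W^0$ are isotropic, and $W^0$ is dual to $U/W$. Let $e_j=v_{i_j,A_j}$, so $v=\sum_jx^{b_j}e_j$, and let $f_j=\sum_{p\le j}x^{b_p-b_j}e_p$, so that $x^{b_j}f_j$ is the sum of the first $j$ components of $v$. The $f_j$ generate $U$ over $\mathbb{C}[x]$ by unitriangularity. For $p>j$ we have $b_p+a_{j+1}\ge A_p$, hence $x^{b_p+a_{j+1}}e_p=0$ and
\[
x^{R_j}f_j=\sum_{p\le j}x^{b_p+a_{j+1}}e_p=x^{a_{j+1}}v\in W .
\]
Since $\dim U/W=\sum_jA_j-a_1=\sum_jR_j$, the vectors $\bar v_{jp}=\pi(x^{R_j-p}f_j)$, $1\le p\le R_j$, which span $U/W$, form a basis, and $\bar x\bar v_{jp}=\bar v_{j,p-1}$. The dual basis $\bar v^*_{jp}$ of $W^0$ satisfies $\bar x\bar v^*_{jp}=\bar v^*_{j,p+1}$ by transposition. Together with the bases of the $V_i$, $i\notin I$, this is, up to the order of the rows, an adapted basis for $(0,\bar x)$ with row lengths $\lambda_i$ $(i\notin I)$ and $R_1,\dots,R_t$.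

\begin{lemma}\label{lem:rho}
Up to zeros, the multiset $\{\lambda_i:i\notin I\}\cup\{R_1,\dots,R_t\}$ equals $\{\rho_i\}$. Hence for every pair of type $(\mu,\nu)$ the map $\bar x$ has half type $\rho$.
\end{lemma}

\begin{proof}
If $t=0$ then $\mu=\emptyset$ and $\rho=\lambda$. Let $t\ge1$, $i_0=0$, $i_{t+1}=\infty$. We first show: if $i_j<i<i_{j+1}$, then $\nu_i=b_j$ (and $j\ge1$) or $\mu_i=a_{j+1}$. If $\mu_i=0$ then $j=t$ and $\mu_i=a_{t+1}$. Otherwise $i$ is dominated by some $i_p$. If $p\le j$ then $b_p\le\nu_i\le b_j\le b_p$. If $p>j$ then $\mu_i\le a_p\le a_{j+1}\le\mu_i$.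

For $i<i_1$ we get $\mu_i=\mu_{i+1}=a_1$, so $\rho_i=\lambda_i$. For $j\ge1$ let $i^*$ be the last row in $[i_j,i_{j+1})$ with $\nu_{i^*}=b_j$. For $i_j\le i<i^*$ we have $\nu_i=\nu_{i+1}$, so $\rho_i=\lambda_{i+1}$. For $i^*<i\le i_{j+1}$ we have $\mu_i=a_{j+1}$; so $\rho_{i^*}=b_j+a_{j+1}=R_j$, and $\rho_i=\lambda_i$ for $i^*<i<i_{j+1}$. Thus the $\rho_i$ with $i\in[i_j,i_{j+1})$ are $R_j$ and the $\lambda_i$ with $i_j<i<i_{j+1}$. (If $j=t$ and $b_t=0$, then $i^*=\infty$ and only the zero part $R_t$ is missing.)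
\end{proof}

So $\lambda$ and $\rho$ share the parts $\lambda_i$, $i\notin I$, and what remains after canceling them is the strictly interlacing sequence $A_1>R_1>A_2>\cdots$.

\subsection{Equations for $\mathcal{B}$}
Put $K=\ker x\cap W^\perp$ and $L=\ker x\cap W$, so $\dim L\le1$. For $c\ge1$ let
\[
K_c=K\cap x^{c-1}V,\qquad \bar K_c=\{u\in K:\pi(u)\in\bar x^{c-1}\bar V\},
\]
and let $\bar\beta_c$ be the pullback to $\bar K_c$ of the form $\beta_c$ of $(\bar V,\bar x)$. For $F\in\mathrm{Gr}^\perp_k(K)$ put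
\[
C_c(F)=\mathrm{iso}_{\beta_c}(F\cap K_c),\qquad \bar C_c(F)=\mathrm{iso}_{\bar\beta_c}(F\cap\bar K_c),
\]
and define the target values, with $\eta=\mu_1-\mu'_1$, by
\[
C_c=\sum_{a\ge c}(l_a-l'_a),\qquad \bar C_c=\eta+\sum_{a\ge c}(r_a-r'_a).
\]
Since $|\rho|=n-\mu_1$ and $|\rho'|=n-k-\mu'_1$, we have $C_1=\bar C_1=k$.

\begin{proposition}\label{prop:encode}
A subspace $F\in\mathrm{Gr}^\perp_k(K)$ lies in $\mathcal{B}$ if and only if $C_c(F)=C_c$ and $\bar C_c(F)=\bar C_c$ for all $c\ge1$. If $\mathcal{B}\ne\emptyset$, then $\eta\in\{0,1\}$, $\lambda_i-2\le\lambda'_i\le\lambda_i$ and $\rho_i-2\le\rho'_i\le\rho_i$ for all $i$.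
\end{proposition}

\begin{proof}
Let $(\mu'',\nu'')$ be the type of the subquotient at $F$, with data $\lambda'',\rho'',l''_c,r''_c$. Lemma~\ref{lem:rank}(a) in $V$ gives $C_c(F)=\sum_{a\ge c}(l_a-l''_a)$. The subspace of $F^\perp/F$ generated by $v+F$ is $W''=(W+F)/F$, so $\mu''_1=\dim W''=\mu_1-\dim(F\cap L)$. Because $F\subseteq W^\perp$, the image $\pi(F)$ is defined; it is an isotropic subspace of $\ker\bar x$, and
\[
W''^\perp/W''=(W+F)^\perp/(W+F)=\pi(F)^\perp/\pi(F).
\]
By Lemma~\ref{lem:rho}, applied in $V$ and in $F^\perp/F$, the half types on $\bar V$ and on $\pi(F)^\perp/\pi(F)$ are $\rho$ and $\rho''$. The map $F\cap\bar K_c\to\pi(F)\cap\bar x^{c-1}\bar V$ is onto with kernel $F\cap L$ and preserves the forms, so Lemma~\ref{lem:rank}(a) in $\bar V$ gives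
\[
\bar C_c(F)=\dim(F\cap L)+\sum_{a\ge c}(r_a-r''_a)=\mu_1-\mu''_1+\sum_{a\ge c}(r_a-r''_a).
\]
If $F\in\mathcal{B}$, the equalities hold and $\eta=\dim(F\cap L)\in\{0,1\}$; the inequalities are Lemma~\ref{lem:rank}(b) in $V$ and in $\bar V$. Conversely, if the equalities hold, taking differences in $c$ gives $l''_c=l'_c$ and $r''_c=r'_c$, so $(\lambda'',\rho'')=(\lambda',\rho')$ and $F\in\mathcal{B}$ by \eqref{eq:interlace}.
\end{proof}

\section{The two filtrations}\label{sec:chain}

We now compare $(K_c,\beta_c)$ with $(\bar K_c,\bar\beta_c)$. Rows outside $I$ contribute equally to both. The rows in $I$ contribute a chain of vectors in which each vector is paired with its successor, alternately by a form $\beta_c$ and by a form $\bar\beta_c$.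

For $a\ge1$ let $H_a$ be the span of the $v_{i1},v^*_{i,\lambda_i}$ with $i\notin I$ and $\lambda_i=a$; put $\dim H_a=2n_a$ and $H_{\ge c}=\bigoplus_{a\ge c}H_a$. For $1\le j\le t$ put
\[
z_{2j-1}=v_{i_j,1},\qquad z_{2j}=v^*_{i_j,A_j},\qquad h_{2j-1}=A_j,\qquad h_{2j}=R_j .
\]
Let $\tau=2t-1$ if $t\ge1$ and $R_t=0$, and $\tau=2t$ otherwise. With $h_0=\infty$ and $h_{\tau+1}=0$,
\[
\infty=h_0>h_1>\dots>h_\tau>h_{\tau+1}=0 .
\]
The levels $h_1,\dots,h_\tau$ are the \emph{corners}. For a level $c$ let $s(c)\in\{1,\dots,\tau+1\}$ be the index $s$ with $h_s<c\le h_{s-1}$. We call $c$ a \emph{$\mu$-level} if $s(c)$ is even and a \emph{$\nu$-level} if $s(c)$ is odd; the names are explained in Section~\ref{sec:def}. If $c$ is not a corner then $s(c)=s(c+1)$; if $c=h_s$ is a corner then $s(c+1)=s$ and $s(c)=s+1$. So $c$ and $c+1$ have different kinds exactly when $c$ is a corner. Finally, with $s=s(c)$, put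
\[
E^0_c=H_{\ge c}\oplus\langle z_1,\dots,z_{s-1}\rangle\ \subseteq\ E_c=H_{\ge c}\oplus\langle z_1,\dots,z_{\min(s,\tau)}\rangle .
\]
Figure~\ref{fig:chain} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.5cm]
\draw[thick] (1,6)--(2,6) (2,4)--(3,4) (3,2)--(4,2);
\foreach \y/\x in {1/\nu,2/\mu,3/\nu,4/\nu,5/\mu,6/\mu,7/\nu,8/\nu}
  {\node at (0,\y) {\small $\y$}; \node at (5,\y) {\small $\x$};}
\foreach \x/\y in {1/1,1/2,1/3,1/4,1/5,1/6,2/1,2/2,2/3,2/4,3/1,3/2,4/1}
  \fill (\x,\y) circle (2.2pt);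
\foreach \x/\y in {1/7,1/8,2/5,2/6,3/3,3/4,4/2}
  \draw[fill=white] (\x,\y) circle (2.2pt);
\foreach \x in {1,2,3,4} \node at (\x,0) {\small $z_{\x}$};
\node at (0,0) {\small $c$};
\end{tikzpicture}
\caption{The two filtrations of $K=\langle z_1,\dots,z_4\rangle$ for $\mu=\nu=(3,1)$, where $\lambda=(6,2)$, $\rho=(4,1)$ and the corners are $6,4,2,1$. A solid dot in row $c$ means that the vector lies in both $K_c$ and $\bar K_c$; a hollow dot means that it lies only in $K_c$ (rows marked $\mu$) or only in $\bar K_c$ (rows marked $\nu$). A bar joins two vectors that pair nontrivially under the form of level $c$ on the larger of the two spaces.}\label{fig:chain}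
\end{figure}

\begin{proposition}\label{prop:chain}
We have $K=H_{\ge1}\oplus\langle z_1,\dots,z_\tau\rangle=E_1^0$, and $L=\langle z_1\rangle$ if $\tau\ge1$, $L=0$ if $\tau=0$. Let $c\ge1$ and $s=s(c)$.
\begin{enumerate}
\item[(a)] If $c$ is a $\mu$-level, then $K_c=E_c$ and $\bar K_c=E^0_c$. If $c$ is a $\nu$-level, then $\bar K_c=E_c$ and $K_c=E^0_c$.
\item[(b)] Let $\omega_c$ be the form on $E_c$, that is $\beta_c$ at a $\mu$-level and $\bar\beta_c$ at a $\nu$-level. It is nondegenerate on $H_c$, and $H_c$ is orthogonal to $H_{\ge c+1}$ and the $z_p$. If $c=h_{s-1}$ and $s\le\tau$, then $\omega_c(z_{s-1},z_s)\ne0$, and $H_{\ge c+1}$ and $z_1,\dots,z_{s-2}$ span the radical. Otherwise $H_{\ge c+1}$ and the $z_p\in E_c$ span the radical.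
\item[(c)] On $E^0_c$ the forms $\beta_c$ and $\bar\beta_c$ agree, with radical $H_{\ge c+1}\oplus\langle z_1,\dots,z_{s-1}\rangle$.
\item[(d)] $\dim E^0_c=l_c+r_c$, and $l_c-r_c$ is $1$ at a $\mu$-level and $0$ at a $\nu$-level. Moreover $l_c-l_{c+1}$ equals $n_c+1$ if $c=h_p$ with $p$ odd and $n_c$ otherwise, and $r_c-r_{c+1}$ equals $n_c+1$ if $c=h_p$ with $p$ even and $n_c$ otherwise.
\end{enumerate}
\end{proposition}

\begin{proof}
The kernel of $x$ is spanned by the $v_{i1},v^*_{i,\lambda_i}$. The only nonzero pairing of these vectors with the $x^pv$ is $\langle v,z_{2t}\rangle=1$, which occurs when $b_t=0$. This gives $K$; and $s(1)=\tau+1$. Also $L$ is spanned by $x^{a_1-1}v=z_1$.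

In $V$, the vectors $z_{2j-1},z_{2j}$ are the two kernel vectors of a row of length $h_{2j-1}$. In $\bar V$ we have $\pi(z_1)=0$. For $1\le j<t$,
\[
x^{a_{j+1}-1}v=\sum_px^{b_p+a_{j+1}-1}e_p=x^{R_j-1}f_j+z_{2j+1},
\]
since the terms with $p>j+1$ vanish; so $\pi(z_{2j+1})=-\bar v_{j1}$. If $2j\le\tau$, then $z_{2j}\in W^0$, it vanishes on $xU$, and $\langle f_p,z_{2j}\rangle=\delta_{jp}$; so $\pi(z_{2j})=\bar v^*_{j,R_j}$. Thus $\pi(z_{2j})$ and $-\pi(z_{2j+1})$ are kernel vectors of the row of length $h_{2j}$ of the adapted basis of $\bar V$, and $\pi$ is the identity on the $H_a$. A combination of such kernel vectors lies in the image of the $(c-1)$-st power exactly when it involves only rows of length at least $c$. Hence $K_c$ and $\bar K_c$ are spanned by $H_{\ge c}$ and some of the $z_p$. Of the two numbers $h_{p-1}>h_p$, the one with odd index decides whether $z_p\in K_c$, and the one with even index decides whether $z_p\in\bar K_c$, the condition being that the number is at least $c$ (for $p=1$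 this uses $h_0=\infty$). So $z_p$ lies in both spaces if $p\le s-1$, in neither if $p>s$, and $z_s$ lies only in $K_c$ if $s-1$ is odd and only in $\bar K_c$ if $s-1$ is even. This is (a).

By \eqref{eq:beta} in $V$ and in $\bar V$, both forms restrict to the same nondegenerate form on $H_c$; apart from this, the only nonzero pairing of basis vectors is that of $z_p$ with $z_{p+1}$ when $c=h_p$ and $p<\tau$, under $\beta_c$ for $p$ odd and under $\bar\beta_c$ for $p$ even. In that case $p=s-1$ and $z_{p+1}=z_s\notin E^0_c$. This gives (b) and (c).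

By Lemma~\ref{lem:rho}, $l_c-\sum_{a\ge c}n_a$ and $r_c-\sum_{a\ge c}n_a$ are the numbers of odd and of even indices $p\in\{1,\dots,\tau\}$ with $h_p\ge c$, that is with $p\le s-1$. This gives (d).
\end{proof}

\begin{example}\label{ex:run}
Let $(\mu,\nu)=((2,1),(1))$, so $\lambda=(3,1)$, $\rho=(2)$, $v=v_{12}+v_{21}$, $I=\{1,2\}$, $\tau=3$, and the corners are $3,2,1$. Here $K=\langle z_1,z_2,z_3\rangle=\langle v_{11},v^*_{13},v_{21}\rangle$ is isotropic. Modulo $W$ we have $z_3\equiv-v_{12}=-xv_{13}$, which is why $z_3$ lies deeper in $\bar V$ than in $V$. The filtrations are $K_2=K_3=\langle z_1,z_2\rangle$, $K_4=0$ and $\bar K_2=K$, $\bar K_3=\bar K_4=\langle z_1\rangle$; the form $\beta_3$ pairs $z_1,z_2$, the form $\bar\beta_2$ pairs $z_2,z_3$, and all other forms vanish. Take $k=2$. Reading off $C_c(F),\bar C_c(F)$ for a plane $F\subseteq K$, and subtracting their differences from $l=(2,1,1)$ and $r=(1,1)$, we find: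
\[
\begin{array}{c|c|c|c|c|c}
F & C_1,\dots,C_4 & \bar C_1,\dots,\bar C_4 & \lambda',\rho' & \mu',\nu' & \dim\mathcal{B}\\ \hline
z_1\notin F & 2,1,1,0 & 2,1,0,0 & (2),\ \emptyset & (2),\ \emptyset & 2\\
z_1\in F\ne K_2 & 2,1,1,0 & 2,2,1,1 & (2),\ (1) & (1),\ (1) & 1\\
F=K_2 & 2,2,1,0 & 2,2,1,1 & (1,1),\ (1) & (1,1),\ \emptyset & 0
\end{array}
\]
Since $d_{(\mu,\nu)}=3$ and $d_{(\mu',\nu')}=0,1,2$, we get $d=2,1,0$, as predicted for vertical strips.
\end{example}

\section{One space at each level}\label{sec:X}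

\emph{From now on $\mathcal{B}\ne\emptyset$.} Put $\varepsilon_c=|C_c-\bar C_c|$ and $D_c=\max(C_c,\bar C_c)$. These numbers depend only on the two bipartitions, but they can be computed on any $F\in\mathcal{B}$, and this is how nonemptiness is used. By Propositions~\ref{prop:encode} and~\ref{prop:chain} and Lemma~\ref{lem:iso}(b), for $F\in\mathcal{B}$,
\begin{equation}\label{eq:eps}
D_c=\mathrm{iso}_{\omega_c}(F\cap E_c),\qquad \varepsilon_c=\mathrm{iso}_{\omega_c}(F\cap E_c)-\mathrm{iso}_{\omega_c}(F\cap E^0_c)\in\{0,1\}.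
\end{equation}
So $C_c-\bar C_c$ is $\varepsilon_c$ at a $\mu$-level and $-\varepsilon_c$ at a $\nu$-level, and $\varepsilon_c=0$ if $s(c)=\tau+1$; in particular $\varepsilon_1=0$.

To imitate Section~\ref{sec:example} we need one isotropic subspace $J_c$ per level whose existence gives both lower bounds $C_c(F)\ge C_c$ and $\bar C_c(F)\ge\bar C_c$. If $\varepsilon_c=0$ we must take $J_c$ in the smaller space, where both forms see it. If $\varepsilon_c=1$ we must take it in the larger space, and intersecting with the hyperplane $E_c^0$ costs at most the one dimension we can afford. So put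
\[
X_c=E_c\ \text{ if }\varepsilon_c=1,\qquad X_c=E^0_c\ \text{ if }\varepsilon_c=0,
\]
with the form $\omega_c$. Then $\mathrm{iso}_{\omega_c}(F\cap X_c)=D_c$ for $F\in\mathcal{B}$. We also need $X_{c+1}$ to lie in the radical of $X_c$. For arbitrary $\varepsilon_c$ this could fail in two ways when $\varepsilon_{c+1}=1$: at a non-corner $E_{c+1}\not\subseteq E^0_c$, and at a corner $c=h_s$ with $s<\tau$ the vector $z_s\in E_{c+1}$ pairs with $z_{s+1}\in E_c$. The next lemma excludes exactly these two cases.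

\begin{lemma}\label{lem:eps}
Suppose $\varepsilon_{c+1}=1$. If $c$ is not a corner then $\varepsilon_c=1$. If $c$ is a corner then $\varepsilon_c=0$.
\end{lemma}

\begin{proof}
Fix $F\in\mathcal{B}$ and $s=s(c+1)$. By \eqref{eq:eps}, $F\cap E_{c+1}\ne F\cap E^0_{c+1}$, so $s\le\tau$ and there is $u\in F\cap E_{c+1}$ with nonzero $z_s$-coefficient. Put $G=F\cap E_c$ and $G^0=F\cap E^0_c$.

If $c$ is not a corner, then $s(c)=s$, $u\in E_c\setminus E^0_c$, and $E_{c+1}$ is the radical of $\omega_c$ by Proposition~\ref{prop:chain}(b). So $G=G^0\oplus\mathbb{C}u$ with $u\in\operatorname{rad}G$, and Lemma~\ref{lem:iso}(c) gives $\varepsilon_c=1$.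

If $c=h_s$, then $s(c)=s+1$ and $u\in G^0$. If $s=\tau$ then $\varepsilon_c=0$ as noted above. If $s<\tau$, then $u$ is a nonzero multiple of $z_s$ modulo the radical of $\omega_c$, so $\omega_c(u,\cdot)$ is a nonzero multiple of the $z_{s+1}$-coefficient on $E_c$, whose kernel is $E^0_c$. Thus $G^0=\{g\in G:\omega_c(u,g)=0\}$, and Lemma~\ref{lem:iso}(d) gives $\varepsilon_c=0$.
\end{proof}

Let $\mathrm{Rad}_c$ be the radical of $\omega_c|_{X_c}$, $m_c=\frac12\operatorname{rk}(\omega_c|_{X_c})$ and $g_c=\dim\mathrm{Rad}_c-\dim X_{c+1}$.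

\begin{lemma}\label{lem:X}
We have $X_{c+1}\subseteq\mathrm{Rad}_c$ and $g_c\in\{0,1\}$. If $c$ is not a corner, then $m_c=n_c$ and $g_c=\varepsilon_c-\varepsilon_{c+1}$. If $c$ is a corner, then $m_c=n_c+\varepsilon_c$ and $g_c=1-\varepsilon_c-\varepsilon_{c+1}$. In particular:
\begin{enumerate}
\item[(a)] if $\varepsilon_{c+1}=1$ then $g_c=0$;
\item[(b)] $\varepsilon_{c+1}=g_c=0$ if and only if either $c$ is not a corner and $\varepsilon_c=0$, or $c$ is a corner and $\varepsilon_c=1$.
\end{enumerate}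
\end{lemma}

\begin{proof}
Let $s=s(c+1)$ and $Z_p=H_{\ge c+1}\oplus\langle z_1,\dots,z_p\rangle$, so $X_{c+1}=Z_{s-1+\varepsilon_{c+1}}$. Use Proposition~\ref{prop:chain}(b),(c). If $c$ is not a corner, then $m_c=n_c$ and $\mathrm{Rad}_c=Z_{s-1+\varepsilon_c}$, and $\varepsilon_{c+1}\le\varepsilon_c$ by Lemma~\ref{lem:eps}. If $c=h_s$ and $\varepsilon_c=0$, then $m_c=n_c$ and $\mathrm{Rad}_c=Z_s$. If $c=h_s$ and $\varepsilon_c=1$, then $X_c$ contains the pair $z_s,z_{s+1}$, so $m_c=n_c+1$ and $\mathrm{Rad}_c=Z_{s-1}$. At a corner, then, $\mathrm{Rad}_c=Z_{s-\varepsilon_c}$, and $\varepsilon_c+\varepsilon_{c+1}\le1$ by Lemma~\ref{lem:eps}. Statements (a) and (b) follow from the formulas for $g_c$ and these two inequalities.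
\end{proof}

Put $T=\lambda_1+1\ge2$. For $c\ge T$ the level $c$ is a $\nu$-level, $l_c=r_c=l'_c=r'_c=0$ (as $\lambda'_1\le\lambda_1$), $K_c=0$, $\bar K_c=L$, $\omega_c=0$, $C_c=0$ and $\bar C_c=D_c=\varepsilon_c=\dim X_c=\eta$. At the other end $X_1=K$, $\omega_1=\langle\cdot,\cdot\rangle$ and $D_1=k$.

\section{Irreducibility}\label{sec:irr}

Let $\mathcal{F}$ be the projective variety of flags
\[
J=(J_1\supseteq J_2\supseteq\dots\supseteq J_T),\qquad J_c\subseteq X_c,\quad \dim J_c=D_c,\quad \omega_c|_{J_c}=0 ,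
\]
and let $\mathcal{F}^\circ=\{J\in\mathcal{F}:J_1\in\mathcal{B}\}$. Note that $J_1\in\mathrm{Gr}^\perp_k(K)$ for all $J\in\mathcal{F}$. In the first case of Example~\ref{ex:run}, $\varepsilon=(0,0,1,0)$, $X_2=X_3=K_2$, $D=(2,1,1,0)$, and $\mathcal{F}$ consists of a line in $K_2$ and a plane of $K$ through it. In the second case, $\varepsilon=(0,1,0,1)$, $X_2=K$, $X_3=X_4=\langle z_1\rangle$, $D=(2,2,1,1)$, and $\mathcal{F}$ is the $\mathbb{P}^1$ of planes through $z_1$.

\begin{lemma}\label{lem:fiber}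
Let $F\in\mathcal{B}$. The flags $J\in\mathcal{F}$ with $J_1=F$ are exactly the sequences $(J_c)_{1\le c\le T}$ with $J_c$ a maximal isotropic subspace of $F\cap X_c$. For each of them $F\cap X_{c+1}=J_c\cap X_{c+1}$. The fiber of $\mathcal{F}^\circ\to\mathcal{B}$, $J\mapsto J_1$, over $F$ is nonempty of dimension $\sum_{c=2}^T\binom{\sigma_c(F)+1}2$, where $\sigma_c(F)=\dim(F\cap X_c)-D_c$.
\end{lemma}

\begin{proof}
If $J\in\mathcal{F}$ and $J_1=F$, then $J_c\subseteq F\cap X_c$ is isotropic of dimension $D_c=\mathrm{iso}(F\cap X_c)$, hence maximal. Conversely, let each $J_c$ be maximal isotropic in $F\cap X_c$. Then $J_1=F$ since $F$ is isotropic, and by Lemmas~\ref{lem:iso}(a) and~\ref{lem:X},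
\[
J_c\supseteq\operatorname{rad}(F\cap X_c)\supseteq F\cap\mathrm{Rad}_c\supseteq F\cap X_{c+1}\supseteq J_{c+1}.
\]
This shows that the sequence is a flag and that $F\cap X_{c+1}=J_c\cap X_{c+1}$. So the fiber is a product of Lagrangian Grassmannians, by Lemma~\ref{lem:iso}(a).
\end{proof}

Put $p_c=D_c-D_{c+1}\ge0$, $q_c=(p_c-m_c)^+$ and $\xi_c=\dim X_c$. Let $\mathcal{F}_c$ be the variety of truncated flags $(J_c\supseteq\dots\supseteq J_T)$ with the same conditions.

\begin{lemma}\label{lem:tower}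
The maps $\mathcal{F}_c\to\mathcal{F}_{c+1}$ are surjective, $\mathcal{F}=\mathcal{F}_1$ is irreducible, and
\begin{equation}\label{eq:dimF}
\dim\mathcal{F}=\sum_{c=1}^{T-1}\Bigl[p_c(\xi_c-D_c)-\binom{p_c}2+\binom{q_c}2\Bigr].
\end{equation}
\end{lemma}

\begin{proof}
$\mathcal{F}_T$ is the point $J_T=X_T$. Since $J_{c+1}\subseteq X_{c+1}\subseteq\mathrm{Rad}_c$, the form $\omega_c$ descends to $X_c/J_{c+1}$, with rank $2m_c$ and radical $\mathrm{Rad}_c/J_{c+1}$, and the fiber of $\mathcal{F}_c\to\mathcal{F}_{c+1}$ is $IG(p_c,X_c/J_{c+1})$. The rank and the dimension of the radical do not depend on the point of $\mathcal{F}_{c+1}$, and one fiber is nonempty by Lemma~\ref{lem:fiber}; so all fibers are nonempty, and they are irreducible by Lemma~\ref{lem:IG}(a).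

The map is locally trivial. Fix a complement $S$ of $\mathrm{Rad}_c$ in $X_c$ and a subspace $M\subseteq\mathrm{Rad}_c$ of dimension $\dim\mathrm{Rad}_c-D_{c+1}$. On the open set $O_M\subseteq\mathcal{F}_{c+1}$ where $J_{c+1}\oplus M=\mathrm{Rad}_c$, the projection $M\oplus S\to X_c/J_{c+1}$ is an isometry, so the preimage of $O_M$ is $O_M\times IG(p_c,M\oplus S)$. The sets $O_M$ cover $\mathcal{F}_{c+1}$. If $\mathcal{F}_{c+1}$ is irreducible, then $\mathcal{F}_c$ is covered by irreducible open sets any two nonempty ones of which meet, so $\mathcal{F}_c$ is irreducible. Descending induction gives irreducibility, and \eqref{eq:dimF} follows from Lemma~\ref{lem:IG}(a) with $\dim(X_c/J_{c+1})-p_c=\xi_c-D_c$.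
\end{proof}

\begin{lemma}\label{lem:open}
$\mathcal{B}$ is locally closed in $\mathrm{Gr}^\perp_k(K)$, and $\mathcal{F}^\circ$ is open in $\mathcal{F}$.
\end{lemma}

\begin{proof}
For each integer $j$ the set $\{F:C_c(F)\ge j\}$ is closed in $\mathrm{Gr}^\perp_k(K)$: it is the projection of the closed set of pairs $(Y,F)\in\mathrm{Gr}_j(K_c)\times\mathrm{Gr}^\perp_k(K)$ with $Y\subseteq F$ and $\beta_c|_Y=0$. The same argument applies to $\bar C_c$. For $c\ge T$ the conditions of Proposition~\ref{prop:encode} do not depend on $c$, so $\mathcal{B}$ is defined by the finitely many closed conditions $C_c(F)\ge C_c$, $\bar C_c(F)\ge\bar C_c$ and the open conditions $C_c(F)\le C_c$, $\bar C_c(F)\le\bar C_c$ for $1\le c\le T$.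

The closed conditions hold for $F=J_1$ with $J\in\mathcal{F}$ arbitrary. Indeed $J_c\subseteq F\cap E_c$ is isotropic of dimension $D_c=\max(C_c,\bar C_c)$, which is the target value for the larger space. And $J_c\cap E^0_c$ is isotropic for both forms; it equals $J_c$ if $\varepsilon_c=0$ and has codimension at most $1$ if $\varepsilon_c=1$, so its dimension is at least $D_c-\varepsilon_c$, the target value for the smaller space. Hence $\mathcal{F}^\circ$ is defined by the open conditions alone.
\end{proof}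

\begin{proposition}\label{prop:irr}
$\mathcal{B}$ is irreducible.
\end{proposition}

\begin{proof}
$\mathcal{F}^\circ$ is a nonempty open subset of the irreducible variety $\mathcal{F}$, and it maps onto $\mathcal{B}$ by Lemma~\ref{lem:fiber}.
\end{proof}

\section{The dimension as a sum over levels}\label{sec:dim}

\subsection{The general fiber}
The fibers of $\mathcal{F}^\circ\to\mathcal{B}$ vary in dimension, as in Section~\ref{sec:example}, so we need the general value of $\sigma_c(F)$. By Lemma~\ref{lem:fiber} it is a property of the single step $J_{c-1}\supseteq J_c$ of the tower.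

\begin{lemma}\label{lem:e}
We have
\[
\dim\mathcal{B}=e-\sum_{c<T,\ g_c=0}q_c,\qquad\text{where}\qquad e=\sum_{c=1}^{T-1}\Bigl[p_c(\xi_c-D_c)-\binom{p_c}2\Bigr].
\]
\end{lemma}

\begin{proof}
Let $1\le c\le T-1$. Apply Lemma~\ref{lem:IG}(b) to $X_c/J_{c+1}$ and the subspace $X_{c+1}/J_{c+1}$ of codimension $g_c$ in the radical: on all of $\mathcal{F}$,
\[
\dim(J_c\cap X_{c+1})\ge D_{c+1}+(q_c-g_c)^+ .
\]
Equality defines an open subset of $\mathcal{F}$ by semicontinuity. It is nonempty: take any point of $\mathcal{F}_{c+1}$, a $J_c$ attaining the minimum, and extend to a full flag by Lemma~\ref{lem:tower}. Since $\mathcal{F}$ is irreducible, the set $\mathcal{F}^g\subseteq\mathcal{F}^\circ$ where equality holds for all $c$ is open and dense. By Lemma~\ref{lem:fiber}, $\mathcal{F}^g$ is the full preimage of the open subset $\mathcal{B}^g\subseteq\mathcal{B}$ defined by $\dim(F\cap X_{c+1})\le D_{c+1}+(q_c-g_c)^+$ for all $c\le T-1$, and on $\mathcal{B}^g$ we have $\sigma_{c+1}(F)=(q_c-g_c)^+$. Hence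
\[
\dim\mathcal{B}=\dim\mathcal{F}-\sum_{c=1}^{T-1}\binom{(q_c-g_c)^++1}2 .
\]
Now use \eqref{eq:dimF}, $\binom q2-\binom{q+1}2=-q$, and $\binom q2-\binom{(q-1)^++1}2=0$ for all $q\ge0$.
\end{proof}

\subsection{Comparing $e$ with $d$}
The number $e$ is quadratic in the $D_c$, while $d$ is quadratic in the $C_c$ and $\bar C_c$. They differ only through the $\varepsilon_c$, and the difference is expressed by
\[
\gamma_a=\begin{cases}l_{a+1}-l'_a&\text{if $a+1$ is a $\nu$-level,}\\ r_{a+1}-r'_a&\text{if $a+1$ is a $\mu$-level,}\end{cases}\qquad a\ge1 .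
\]
Note that $\gamma_a=0$ for $a\ge T$. Put $u_c=C_c-C_{c+1}=l_c-l'_c$ and $w_c=\bar C_c-\bar C_{c+1}=r_c-r'_c$. Let $\delta^-_c$ be $\varepsilon_c$ at $\nu$-levels and $0$ at $\mu$-levels, and let $\delta^+_c=\varepsilon_c-\delta^-_c$. Then $D_c=C_c+\delta^-_c=\bar C_c+\delta^+_c$, so
\begin{equation}\label{eq:p}
p_c=u_c+\delta^-_c-\delta^-_{c+1}=w_c+\delta^+_c-\delta^+_{c+1}.
\end{equation}

\begin{lemma}\label{lem:ed}
$e-d=\sum_{a\ge1,\ \varepsilon_{a+1}=1}\gamma_a$.
\end{lemma}

\begin{proof}
All sums over $c$ run from $1$ to $T-1$. Since $\sum_ii\rho_i=\sum_ii\nu_i+\sum_i(i-1)\mu_i=N(\lambda)+|\nu|$, counting by columns gives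
\[
d_{(\mu,\nu)}=N(\lambda)+\sum_ii\rho_i=\sum_c\Bigl[\binom{l_c}2+\binom{r_c+1}2\Bigr],
\]
and likewise with primes. From $\binom l2-\binom{l-u}2=lu-\frac{u^2+u}2$ and $\binom{r+1}2-\binom{r-w+1}2=rw-\frac{w^2-w}2$ we get
\[
d=\sum_c\Bigl[l_cu_c-\frac{u_c^2+u_c}2+r_cw_c-\frac{w_c^2-w_c}2\Bigr]-\binom k2 .
\]
The sequences $C_c,\bar C_c,D_c$ start at $k$ and take the values $0,\eta,\eta$ at $c=T$. So $\sum u_c=k$ and $\sum w_c=\sum p_c=k-\eta$. Summing $C_c^2-C_{c+1}^2=2u_cC_c-u_c^2$ and the same identity for $\bar C_c$ and $D_c$, and using $\eta^2=\eta$, we get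
\[
\sum u_c^2=2\sum u_cC_c-k^2,\quad \sum w_c^2=2\sum w_c\bar C_c-k^2+\eta,\quad \sum p_c^2=2\sum p_cD_c-k^2+\eta .
\]
Put $\Lambda_c=l_c-C_c$ and $\bar\Lambda_c=r_c-\bar C_c$. Substituting, the constant in $d$ is $\frac{k^2-k}2+\frac{k^2-\eta}2+\frac{k-\eta}2-\binom k2$ and the constant in $e$ is $\frac{k^2-\eta}2+\frac{k-\eta}2$; these are equal, and
\[
d=\sum_c\bigl[u_c\Lambda_c+w_c\bar\Lambda_c\bigr]+\binom{k+1}2-\eta,\qquad e=\sum_cp_c(\xi_c-2D_c)+\binom{k+1}2-\eta .
\]
By Proposition~\ref{prop:chain}(d), $\xi_c=l_c+r_c+\varepsilon_c$, and $2D_c=C_c+\bar C_c+\varepsilon_c$; so $\xi_c-2D_c=\Lambda_c+\bar\Lambda_c$. With \eqref{eq:p},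
\[
e-d=\sum_c(\delta^-_c-\delta^-_{c+1})\Lambda_c+\sum_c(\delta^+_c-\delta^+_{c+1})\bar\Lambda_c .
\]
Summation by parts reads $\sum_{c=1}^{T-1}(\delta_c-\delta_{c+1})\Lambda_c=\delta_1\Lambda_1-\delta_T\Lambda_T+\sum_{a=1}^{T-1}\delta_{a+1}(\Lambda_{a+1}-\Lambda_a)$. The boundary terms vanish because $\delta^\pm_1=0$, $\Lambda_T=0$ and $\delta^+_T=0$. Finally $\Lambda_{a+1}-\Lambda_a=l_{a+1}-l_a+u_a=l_{a+1}-l'_a$ and $\bar\Lambda_{a+1}-\bar\Lambda_a=r_{a+1}-r_a+w_a=r_{a+1}-r'_a$.
\end{proof}

The same numbers $\gamma_a$ control the correction terms $q_a$ of Lemma~\ref{lem:e}.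

\begin{lemma}\label{lem:gamma}
$p_a-m_a=\gamma_a+g_a$ for all $a\ge1$.
\end{lemma}

\begin{proof}
Let $(\chi,y,\delta)$ be $(l,u,\delta^-)$ if $a+1$ is a $\nu$-level and $(r,w,\delta^+)$ if $a+1$ is a $\mu$-level. Then $\gamma_a=y_a-(\chi_a-\chi_{a+1})$, $p_a=y_a+\delta_a-\varepsilon_{a+1}$, and $\delta_a$ is $\varepsilon_a$ if $a$ has the same kind as $a+1$ and $0$ otherwise. If $a$ is not a corner, then $\chi_a-\chi_{a+1}=n_a=m_a$ and $p_a=y_a+g_a$ by Lemma~\ref{lem:X}. If $a=h_s$ is a corner, then $s=s(a+1)$ is odd in the first case and even in the second, so $\chi_a-\chi_{a+1}=n_a+1$ by Proposition~\ref{prop:chain}(d). Here $\delta_a=0$, and $p_a-m_a=y_a-\varepsilon_{a+1}-n_a-\varepsilon_a=\gamma_a+1-\varepsilon_a-\varepsilon_{a+1}=\gamma_a+g_a$.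
\end{proof}

\begin{proposition}\label{prop:def}
$\dim\mathcal{B}=d-\mathrm{def}$, where
\[
\mathrm{def}=\sum_{a\ge1,\ \varepsilon_{a+1}=1}(-\gamma_a)^+\ +\sum_{a\ge1,\ \varepsilon_{a+1}=g_a=0}\gamma_a^+\ \ge0 .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:gamma}, $q_a=\gamma_a^+$ when $g_a=0$, and $g_a=0$ whenever $\varepsilon_{a+1}=1$ by Lemma~\ref{lem:X}(a). Lemmas~\ref{lem:e} and~\ref{lem:ed} give
\[
\dim\mathcal{B}=d+\sum_{\varepsilon_{a+1}=1}(\gamma_a-\gamma_a^+)-\sum_{\varepsilon_{a+1}=g_a=0}\gamma_a^+,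
\]
and $\gamma-\gamma^+=-(-\gamma)^+$.
\end{proof}

This already gives the bound $\dim\mathcal{B}\le d$. In Example~\ref{ex:xzero} with $v\in F$, $v\neq0$, we have $\tau=1$, $h_1=1$, $\varepsilon_2=\eta=1$ and $\gamma_1=l_2-l'_1=-(n-k)$, a term of the first sum. In Section~\ref{sec:example} with $j=0$ we have $\tau=0$, all $\varepsilon_c$ and $g_c$ vanish, and $\gamma_1=l_2-l'_1=1$ is a term of the second sum. We now show that in general the first sum counts gained boxes and the second counts boxes lost after the first in a row.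

\section{The defect in terms of the diagrams}\label{sec:def}

The quantity $\mathrm{def}$ is written in terms of the columns of $\lambda,\rho,\lambda',\rho'$, and $\mathrm{Def}$ in terms of the rows of $\mu,\nu,\mu',\nu'$. The dictionary is to count levels of each kind. For $z\ge0$ let
\[
P_\mu(z)=\sum_{c=1}^z(l_c-r_c)=\sum_p\bigl[\min(\lambda_p,z)-\min(\rho_p,z)\bigr],\qquad P_\nu(z)=z-P_\mu(z).
\]
By Proposition~\ref{prop:chain}(d) these are the numbers of $\mu$-levels and of $\nu$-levels in $\{1,\dots,z\}$. By \eqref{eq:interlace}, $P_\mu(\lambda_i)=\sum_{p\ge i}(\lambda_p-\rho_p)=\mu_i$ and $P_\mu(\rho_i)=\sum_{p>i}(\lambda_p-\rho_p)=\mu_{i+1}$, hence $P_\nu(\lambda_i)=\nu_i$; the total number of $\mu$-levels is $\mu_1$. (In Figure~\ref{fig:chain}, the first $\lambda_1=6$ levels contain three of each kind and the first $\lambda_2=2$ levels contain one of each.) Define $P'_\mu,P'_\nu$ by the same formulas from $(\mu',\nu')$. Interlacing gives $l'_c-r'_c\in\{0,1\}$, so they are nondecreasing, and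 $P'_\nu(\lambda'_i)=\nu'_i$, $P'_\mu(\rho'_i)=\mu'_{i+1}$. Since $C_1=\bar C_1$,
\[
P'_\mu(z)-P_\mu(z)=\sum_{c\le z}(w_c-u_c)=C_{z+1}-\bar C_{z+1}=P_\nu(z)-P'_\nu(z).
\]

The parts $\nu_i$ relate to $\lambda_i$ as the parts $\mu_{i+1}$ relate to $\rho_i$, so we treat both at once. Fix one of the two \emph{sides}:
\[
\begin{array}{c|ccccc}
 & \kappa_i & \theta_i & \chi_c & P & \text{own levels}\\ \hline
\nu\text{-side} & \lambda_i & \nu_i & l_c & P_\nu & \nu\text{-levels}\\
\mu\text{-side} & \rho_i & \mu_{i+1} & r_c & P_\mu & \mu\text{-levels}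
\end{array}
\]
with $\kappa'_i,\theta'_i,\chi'_c,P'$ the primed analogues; ``own'' always refers to $(\mu,\nu)$. On either side:
\begin{enumerate}
\item[(i)] $P,P'$ are nondecreasing, $P(\kappa_i)=\theta_i$, $P'(\kappa'_i)=\theta'_i$, and $P(z)$ counts own levels up to $z$;
\item[(ii)] $P'(z)-P(z)$ equals $\varepsilon_{z+1}$ if $z+1$ is own and $-\varepsilon_{z+1}$ otherwise;
\item[(iii)] $\kappa_i-2\le\kappa'_i\le\kappa_i$ (Proposition~\ref{prop:encode});
\item[(iv)] $\theta_i$ and $\theta'_i$ are at most the total number of own levels (infinite on the $\nu$-side; on the $\mu$-side $\mu'_{i+1}\le\mu'_1\le\mu_1$ as $\eta\ge0$);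
\item[(v)] if $z\ge1$ and $z+1$ is own, then $\gamma_z=\chi_{z+1}-\chi'_z$, and $z$ is a corner if and only if $z$ is not own.
\end{enumerate}
For $z\ge1$ we have $\kappa_i\ge z+1\iff i\le\chi_{z+1}$ and $\kappa'_i\ge z\iff i\le\chi'_z$. So, when $z+1$ is own,
\begin{equation}\label{eq:count}
\#\{i:\kappa_i\le z\le\kappa'_i\}=(-\gamma_z)^+,\qquad \#\{i:\kappa_i\ge z+1,\ \kappa'_i\le z-1\}=\gamma_z^+ .
\end{equation}

\begin{lemma}\label{lem:gain}
$\sum_i(\theta'_i-\theta_i)^+=\sum(-\gamma_z)^+$, summed over $z\ge1$ with $z+1$ own and $\varepsilon_{z+1}=1$.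
\end{lemma}

\begin{proof}
The left side is $\sum_{j\ge1}\#\{i:\theta_i<j\le\theta'_i\}$, and by (iv) only $j$ up to the number of own levels matter. Let $z+1$ be the $j$-th own level. Then $P(z)=j-1$ and $P(z+1)=j$, so $\theta_i<j\iff\kappa_i\le z$ by (i).

If $\varepsilon_{z+1}=0$, then $P'(z)=j-1$, so $\theta'_i\ge j$ forces $\kappa'_i\ge z+1>\kappa_i$, contrary to (iii). The count is $0$.

If $\varepsilon_{z+1}=1$, then $z\ge1$ because $\varepsilon_1=0$, and $P'(z)=j$. If $z$ is own, then $P(z-1)=j-2$ and $\varepsilon_z=1$ by Lemma~\ref{lem:eps}. If $z$ is not own, then $P(z-1)=j-1$ and $\varepsilon_z=0$ by Lemma~\ref{lem:eps}. In both cases $P'(z-1)=j-1$ by (ii), so $\theta'_i\ge j\iff\kappa'_i\ge z$, and the count is $(-\gamma_z)^+$ by \eqref{eq:count}.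
\end{proof}

\begin{lemma}\label{lem:loss}
$\sum_i(\theta_i-\theta'_i-1)^+=\sum\gamma_z^+$, summed over $z\ge1$ with $z+1$ own and $\varepsilon_{z+1}=g_z=0$.
\end{lemma}

\begin{proof}
The left side is $\sum_{j\ge1}\#\{i:\theta_i\ge j+1,\ \theta'_i\le j-1\}$, and by (iv) only those $j$ matter for which there is a $(j+1)$-st own level. Call it $z+1$. Then $P(z)=j\ge1$, so $z\ge1$, and $\theta_i\ge j+1\iff\kappa_i\ge z+1$. By (ii), $P'(z-1)=j-1+\varepsilon_z$ if $z$ is own and $P'(z-1)=j-\varepsilon_z$ if $z$ is not own. By (v) and Lemma~\ref{lem:X}(b), $P'(z-1)$ equals $j-1$ if $\varepsilon_{z+1}=g_z=0$, and $j$ otherwise.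

If $P'(z-1)=j$, then $\theta'_i\le j-1$ forces $\kappa'_i\le z-2$; together with $\kappa_i\ge z+1$ this contradicts (iii). The count is $0$. If $\varepsilon_{z+1}=g_z=0$, then $P'(z-1)=j-1$ and $P'(z)=P(z)=j$, so $\theta'_i\le j-1\iff\kappa'_i\le z-1$, and the count is $\gamma_z^+$ by \eqref{eq:count}.

It remains to see that every $z$ in the right-hand sum arises, that is, $P(z)\ge1$. This holds if $z$ is own. If $z$ is not own, then $\varepsilon_z=1$ by Lemma~\ref{lem:X}(b), and $P(z)=P(z-1)=P'(z-1)+1\ge1$.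
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Irreducibility is Proposition~\ref{prop:irr}, and $\dim\mathcal{B}=d-\mathrm{def}$ is Proposition~\ref{prop:def}. Add the identities of Lemmas~\ref{lem:gain} and~\ref{lem:loss} for both sides. Each level $a+1$ is own for exactly one side, so the right-hand sides add up to $\mathrm{def}$. The left-hand sides add up to all terms of $\mathrm{Def}$ except those of the first row of $\mu$, which are $(\eta-1)^++(-\eta)^+=0$ since $\eta\in\{0,1\}$. Hence $\mathrm{def}=\mathrm{Def}$.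
\end{proof}

\begin{thebibliography}{1}
\bibitem{RS} Daniele Rosso and Neil Saunders, \emph{Exotic Spaltenstein varieties}, arXiv:2410.00235 (2024).
\end{thebibliography}
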